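# An invariant measure at an extremal point of a torus rotation set whose support does not realize that point

## 1. Displacement, rotation sets, rotation vectors, realization

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with covering map $\pi:\mathbb R^2\to\mathbb T^2$. For $0<\epsilon<1$, $\mathrm{Diff}_0^{1+\epsilon}(\mathbb T^2)$ is the set of diffeomorphisms $f$ of $\mathbb T^2$ that are homotopic to the identity and whose derivative is $\epsilon$-Hölder. A lift $\tilde f:\mathbb R^2\to\mathbb R^2$ of such an $f$ commutes with integer translations, so $\tilde f(\tilde x)-\tilde x$ depends only on $x=\pi(\tilde x)$. The **displacement function** is $\phi(x)=\tilde f(\tilde x)-\tilde x$. It is continuous on $\mathbb T^2$, and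
$$\tilde f^k(\tilde x)-\tilde x=\sum_{l=0}^{k-1}\phi(f^l(x)).\tag{1}$$

**Definition (rotation set).**
$$\rho(\tilde f)=\Big\{q\in\mathbb R^2:\ q=\lim_{i\to\infty}\frac{\tilde f^{n_i}(\tilde x_i)-\tilde x_i}{n_i}\ \text{for some }\tilde x_i\in\mathbb R^2,\ n_i\to\infty\Big\}.$$
It is a compact convex subset of $\mathbb R^2$; we use this fact freely.

**Definition (rotation vector).** Let $M_{inv}(f)$ be the set of $f$-invariant Borel probability measures. For $\mu\in M_{inv}(f)$, put $\rho(\mu)=\int\phi\,d\mu$.

**Definition (realization).** A compact $f$-invariant set $K$ realizes $q\in\mathbb R^2$ if for every $x\in K$ and every $\tilde x\in\pi^{-1}(x)$ we have $\lim_{n\to\infty}(\tilde f^n(\tilde x)-\tilde x)/n=q$.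

**Example 1 (translation).** For $\tilde f(z)=z+q$ we have $\rho(\tilde f)=\{q\}$, every invariant measure has rotation vector $q$, and $\mathbb T^2$ itself realizes $q$.

**Example 2 (double shear).** Let $g(s)=\sin^2(\pi_0 s)$, with $\pi_0=3.14\ldots$, and
$$\tilde f(x,t)=\big(x+g(t),\ t+g(x+g(t))\big).$$
This is a composition of two shears, hence a lift of a smooth diffeomorphism homotopic to the identity. The displacement lies in $[0,1]^2$, so $\rho(\tilde f)\subset[0,1]^2$. Since $g=0$ on $\mathbb Z$ and $g=1$ on $\frac12+\mathbb Z$, the points $(0,0)$, $(0,\frac12)$, $(\frac12,0)$, $(\frac12,\frac12)$ have displacements $(0,0)$, $(1,0)$, $(0,1)$, $(1,1)$. They are fixed on $\mathbb T^2$, and each of them realizes its displacement. By convexity $\rho(\tilde f)=[0,1]^2$. The measure $\frac12(\delta_{(0,0)}+\delta_{(0,1/2)})$ has rotation vector $(\frac12,0)$, and its support realizes nothing: its two points have different rotation vectors.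

The rotation set and the rotation vectors of measures carry the same information. We use Birkhoff's ergodic theorem, the ergodic decomposition and weak compactness of probability measures.

**Lemma 1.** $\rho(\tilde f)=\{\rho(\nu):\nu\in M_{inv}(f)\}$.

*Proof.* If $\nu$ is ergodic, Birkhoff's theorem and (1) give $(\tilde f^k(\tilde x)-\tilde x)/k\to\rho(\nu)$ for $\nu$-a.e. $x$, so $\rho(\nu)\in\rho(\tilde f)$. A general $\nu$ is an average of ergodic measures, so $\rho(\nu)$ is an average of points of the compact convex set $\rho(\tilde f)$ and lies in it. Conversely, let $q=\lim(\tilde f^{n_i}(\tilde x_i)-\tilde x_i)/n_i$. By (1), $q=\lim\int\phi\,d\nu_i$ with $\nu_i=\frac1{n_i}\sum_{l<n_i}\delta_{f^l(x_i)}$. Any weak limit $\nu$ of the $\nu_i$ is $f$-invariant, because $f_*\nu_i-\nu_i$ has total mass at most $2/n_i$, and $\int\phi\,d\nu=q$. $\square$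

## 2. Boundary points of a planar convex set, and extremal rotation vectors

Let $K\subset\mathbb R^2$ be compact and convex.

**Definition (supporting line, extremal point, vertex).** A supporting line to $K$ at $z\in K$ is a line through $z$ such that $K$ lies in one of its two closed half-planes. The point $z$ is extremal if, whenever $z$ is a convex combination of $z_1,z_2\in K$, either $z=z_1$ or $z=z_2$. It is a vertex if it is extremal and has at least two (hence infinitely many) supporting lines. An extremal point that is not a vertex has a unique supporting line.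

**Example 3 (square and stadium).** The corner $(0,0)$ of $[0,1]^2$ is a vertex, since both axes support the square there. Now let $K$ be the set of points at distance at most $1$ from $[0,1]\times\{0\}$. At $(-1,0)$ the only supporting line is vertical and meets $K$ in that point only. At $(0,1)$ the only supporting line is $\{y=1\}$, because $K$ contains the unit disk centered at the origin; this line meets $K$ in the segment $[0,1]\times\{1\}$. The point $(0,1)$ is extremal. Indeed, if it is a convex combination of two points of $K$ with positive weights, then both lie on $\{y=1\}$, hence in the segment, hence both equal its endpoint $(0,1)$. So an extremal point that is not a vertex can still be the end of a flat piece of the boundary.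

The following is known. Suppose $f\in\mathrm{Diff}_0^{1+\epsilon}(\mathbb T^2)$, $\rho(\tilde f)$ has nonempty interior, and $\mu\in M_{inv}(f)$ has $\rho(\mu)\in\partial\rho(\tilde f)$.

(a) If $\rho(\mu)$ is a vertex, then $\mathrm{supp}(\mu)$ realizes $\rho(\mu)$. Moreover there is $M_\mu>0$ such that $\|\tilde f^n(\tilde x)-\tilde x-n\rho(\mu)\|<M_\mu$ for all $x\in\mathrm{supp}(\mu)$, $\tilde x\in\pi^{-1}(x)$ and $n>0$.

(b) If $\rho(\mu)$ is extremal, not a vertex, and its unique supporting line meets $\rho(\tilde f)$ only in $\{\rho(\mu)\}$, then $\mathrm{supp}(\mu)$ realizes $\rho(\mu)$.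

Also, by a result of Franks, rational extremal points of the rotation set are realized by periodic orbits.

What is left is the stadium point $(0,1)$: the unique supporting line meets $\rho(\tilde f)$ in a nondegenerate segment. The question, from Salvador Addas-Zanata, "Uniform bounds for diffeomorphisms of the torus and a conjecture of P. Boyland" (arXiv:1403.7533, 2014), where the author states that it is not known whether the result holds for general extremal points, is the following. Let $f\in\mathrm{Diff}_0^{1+\epsilon}(\mathbb T^2)$ be such that $\rho(\tilde f)$ has nonempty interior, and let $\mu\in M_{inv}(f)$ be such that $\rho(\mu)$ is an extremal point of $\rho(\tilde f)$. Must $\mathrm{supp}(\mu)$ realize $\rho(\mu)$?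

## 3. The square by hand, and a function that only decreases

The following lemma turns "$\rho(\nu)$ lies on a supporting line" into information about each point of $\mathrm{supp}(\nu)$. It is the basic tool of the talk.

**Lemma 2.** Let $n\in\mathbb R^2\setminus\{0\}$ and let $H:\mathbb R^2\to\mathbb R$ be continuous with $H(z+k)=H(z)+\langle k,n\rangle$ for $k\in\mathbb Z^2$. Suppose $H\circ\tilde f\le H$. Then:

1. $\langle\cdot,n\rangle\le0$ on $\rho(\tilde f)$.
2. $D(z)=H(\tilde z)-H(\tilde f(\tilde z))\ge0$ is a well-defined continuous function on $\mathbb T^2$, and $\int D\,d\nu=-\langle\rho(\nu),n\rangle$ for $\nu\in M_{inv}(f)$. In particular, if $\langle\rho(\nu),n\rangle=0$, then $D=0$ on $\mathrm{supp}(\nu)$.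
3. If $D=0$ everywhere, then $\rho(\tilde f)\subset\{\langle\cdot,n\rangle=0\}$.

*Proof.* The function $B=H-\langle\cdot,n\rangle$ is continuous and $\mathbb Z^2$-periodic, so $M=\sup|B|<\infty$. For $k\ge0$,
$$\langle\tilde f^k(z)-z,n\rangle=H(\tilde f^k(z))-H(z)-B(\tilde f^k(z))+B(z)\le2M .$$
Dividing by $k$ gives 1. If $D=0$ everywhere, the same identity gives absolute value at most $2M$, hence 3. The function $D$ is well defined because $\tilde f$ commutes with integer translations. On $\mathbb T^2$ the identity with $k=1$ reads $D=-\langle\phi,n\rangle+B-B\circ f$. Integrate against $\nu$; the last two terms cancel. A nonnegative continuous function with zero integral vanishes on the support. $\square$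

Take Example 2 with $n=(-1,0)$ and $H(x,t)=-x$. Then $D(x,t)=g(t)$, so a measure $\nu$ whose rotation vector has first coordinate $0$ is supported in $\{t=0\}$. If moreover $\rho(\nu)=(0,0)$, the second coordinate gives $\int g(x)\,d\nu=0$, so $x=0$ as well and $\nu=\delta_{(0,0)}$. The other three corners are handled in the same way: the extreme values $0$ or $1$ of the two coordinates of $\phi$ force $\nu$ to be a Dirac mass at the corresponding fixed point. So for the square, $\mathrm{supp}(\mu)$ realizes $\rho(\mu)$ at every extremal point. The measure in Example 2 with rotation vector $(\frac12,0)$ shows that extremality cannot be dropped.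

For general $f$, failure can only occur on a null set of the support.

**Lemma 3.** If $\rho(\mu)=z$ is extremal in $\rho(\tilde f)$, then $(\tilde f^k(\tilde x)-\tilde x)/k\to z$ for $\mu$-a.e. $x$.

*Proof.* Let $\eta$ be the distribution of $\rho(\nu_e)$ over the ergodic components $\nu_e$ of $\mu$. It is a probability measure on $\rho(\tilde f)$ with mean $z$. If $\eta\ne\delta_z$, there are $y\ne z$ in its support and a closed ball $Q$ around $y$ with $z\notin Q$ and $\eta(Q)>0$. If $\eta(Q)=1$, the mean lies in $Q$, a contradiction. Otherwise $z=\eta(Q)z_1+(1-\eta(Q))z_2$, where $z_1\in Q$ and $z_2$ are the means of $\eta$ conditioned on $Q$ and on its complement. Both lie in $\rho(\tilde f)$. As $z_1\ne z$, extremality gives $z_2=z$, and then $z_1=z$, a contradiction. So almost every $\nu_e$ has rotation vector $z$; apply Birkhoff's theorem to each. $\square$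

A counterexample therefore needs an exceptional orbit inside $\mathrm{supp}(\mu)$. The simplest is a fixed point $p\in\mathrm{supp}(\mu)$ with rotation vector $0$, while $\rho(\mu)=v\ne0$. Then $0$ and $v$ should be the ends of one flat piece of the boundary. This is what we shall build.

**Theorem.** There are a diffeomorphism $f$ of $\mathbb T^2$, isotopic to the identity and of class $C^{1+\epsilon}$ for every $\epsilon\in(0,1)$, a lift $\tilde f$, a fixed point $p$ of $f$ with $\tilde f(\tilde p)=\tilde p$, a measure $\mu\in M_{inv}(f)$ and $v\neq0$ such that: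

1. $R:=\rho(\tilde f)$ has nonempty interior and $\rho(\mu)=v$.
2. A line $L$ of irrational slope through $0$ is a supporting line of $R$, and $R\cap L=[0,v]$. Hence $v$ is an extremal point of $R$.
3. $p\in\mathrm{supp}(\mu)$. Hence $\mathrm{supp}(\mu)$ does not realize $v$.
4. No nonempty compact $f$-invariant set realizes $v$.

So the answer to the question is no. By (a), $v$ is not a vertex, since otherwise $\mathrm{supp}(\mu)$ would realize it. Hence $L$ is the unique supporting line at $v$, and it meets $R$ in the nondegenerate segment $[0,v]$: this is exactly the case left open by (a) and (b). Item 4 does not contradict the result of Franks, since $v\in L$ is not rational. The example is not $C^2$ (we check this in Section 7), and nothing is claimed for $C^2$ diffeomorphisms.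

## 4. Two flows whose rotation set cannot be thickened

**A stopped linear flow.** Let $\alpha$ be irrational, $n=(1,-\alpha)$, and let $X=u\cdot(\alpha,1)$, where $u\ge0$ vanishes only at one point $p$, equals $|z-p|^{3/2}$ near $p$, and is smooth and positive elsewhere. The gradient of $|z|^{3/2}$ is $\frac12$-Hölder, so $X$ is $C^{1+1/2}$. The integral $\int u^{-1}\,dA$ over $\mathbb T^2$ is finite, because $\int_0^1 r^{-3/2}\,r\,dr<\infty$. Put $c=1/\int u^{-1}\,dA$.

The leaf through $(x,0)$ returns to $\{t=0\}$ at $x+\alpha$ after time $T(x)=\int_0^1dt/u(x+\alpha t,t)$, which is finite for all $x$ but one. The measure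
$$\mu=c\int_0^1\int_0^{T(x)}\delta_{\varphi_s(x,0)}\,ds\,dx$$
is invariant under the flow $\varphi$ of $X$, because $dx$ is invariant under $x\mapsto x+\alpha$. The substitution $ds=dt/u$ shows that $\mu=c\,u^{-1}dA$. For the time-one map $\Phi$, $\rho(\mu)=\int X\,d\mu=c(\alpha,1)\ne0$. The support of $\mu$ is the whole torus, so it contains $p$, whose rotation vector is $0$.

Everything we want is there except the interior: displacements are parallel to $(\alpha,1)$, so the rotation set lies in $L=\mathbb R(\alpha,1)$. The natural repair is to compose with a map that pushes points weakly to one side of the leaves, so that $L$ remains a supporting line. Lemma 2 shows exactly where this breaks. Put $H(z)=\langle z,n\rangle$. If $H\circ\tilde f\le H$, if $\mu$ is still $f$-invariant, and if $\langle\rho(\mu),n\rangle=0$, then $D=0$ on $\mathrm{supp}(\mu)=\mathbb T^2$, so $\rho(\tilde f)\subset L$. The push needs room outside $\mathrm{supp}(\mu)$.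

**A stopped Denjoy flow.** So we replace the rotation by a Denjoy diffeomorphism $h$. This is a circle diffeomorphism for which there are an $h$-invariant closed set $C$ without interior, whose complementary intervals (the gaps) have pairwise disjoint closures, and a continuous nondecreasing function $H_0$ on $\mathbb R$, constant on each gap, with $H_0(x+1)=H_0(x)+1$ and $H_0\circ\tilde h=H_0+\alpha$ for a lift $\tilde h$; we construct one in Section 5. Suspend $h$ to a flow on $\mathbb T^2$ whose leaves in $\mathbb R^2$ cross each horizontal line exactly once, and let the flow stop at a point $p$ on a leaf over $C$. Let $H$ be the function equal to $H_0$ on $\{t=0\}$ and constant on leaves. A flow-invariant measure obtained by spreading mass along the leaves over $C$ has as support the closed set formed by these leaves, and it leaves the gaps free. Still there is not enough room: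

**Lemma 4.** Let $\mathcal L\subset\mathbb R^2$ be the union of the leaves over the preimage $\tilde C$ of $C$, and let $\tilde\Phi$ be the time-one map of the lifted flow. If $\tilde f=\tilde\Phi$ on $\mathcal L$, then $H\circ\tilde f=H$, and $\rho(\tilde f)$ is contained in a line.

*Proof.* $\tilde\Phi$ maps each leaf onto itself, so $\tilde f$ maps each leaf of $\mathcal L$ onto itself, and $H\circ\tilde f=H$ on $\mathcal L$. A component of $\mathbb R^2\setminus\mathcal L$ is the strip between the leaves through the two endpoints of a gap. The homeomorphism $\tilde f$ maps it onto a component bounded by the same two leaves, that is, onto itself, because distinct gaps have disjoint closures. As $H$ is constant on the strip, $H\circ\tilde f=H$ there too. Now apply Lemma 2, part 3 (the translation behavior of $H$ is checked in Section 7). $\square$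

So as long as $\mu$ is spread along whole leaves, no push that is trivial on $\mathrm{supp}(\mu)$ moves anything across the leaves.

**Integer return times.** The way out is that the time-one map of a flow can have many more invariant measures than the flow. Suppose the return time $T$ to $\{t=0\}$ takes integer values on $C$ (away from the one point where it is infinite). Then for $c\in C$ the orbit of $(c,0)$ under $\Phi$ visits the leaf segment from $(c,0)$ to $(h(c),1)$ only at the discrete points $\varphi_j(c,0)$, $0\le j<T(c)$, and hits $(h(c),1)$ exactly at time $T(c)$. These points carry a $\Phi$-invariant measure. If moreover the flow has unit speed for $0\le t\le\frac12$, none of these points has height in $(0,\frac12)$. A shear supported in heights $(0,\frac12)$ does not see $\mu$ at all, yet it pushes across the leaves.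

Three demands have to be reconciled. The return time $T$ must tend to $\infty$ at a point $c_0\in C$, so that the stopping point $p$ above $c_0$ lies in $\mathrm{supp}(\mu)$. It must be integer-valued on $C\setminus\{c_0\}$, so that it can change only inside gaps. And it must have a finite mean. If the speed near $p$ is $a(x)+(t-\frac58)^2$, then $T\approx a^{-1/2}$, so $T=N$ requires $a\approx N^{-2}$. Changing $a$ by about $N^{-2}$ inside a gap of length $e$, within class $C^{1+\epsilon}$, requires $N^{-2}\lesssim e^{1+\epsilon}$. For the golden rotation with gap lengths $\ell_k\approx1/(|k|\log^2|k|)$ there are gaps over the points $\alpha^{2j+1}$ with length about $\alpha^{2j}/j^2$. Choosing $N_j\approx\alpha^{-2j}/j^2$ gives $N_j^{-2}\approx\alpha^{4j}j^4$, which is small enough for every $\epsilon<1$, and the mean is about $\sum N_j\alpha^{2j}\approx\sum j^{-2}<\infty$. The next sections carry this out.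

## 5. A Denjoy diffeomorphism over the golden rotation

**Step 1a. Gap positions and lengths.** This step fixes the numbers. Let $\alpha=\frac{\sqrt5-1}2$, so $\alpha^2+\alpha=1$, and let $b_0=0$, $b_1=1$, $b_{i+1}=b_i+b_{i-1}$ be the Fibonacci numbers. By induction, for $i\ge1$,
$$\alpha^i=(-1)^{i+1}(b_i\alpha-b_{i-1}),\qquad b_i\le\alpha^{-(i-1)} .$$
The first holds for $i=1$, and for $i=2$ since $\alpha^2=1-\alpha$; the step uses $\alpha^{i+1}=\alpha^{i-1}-\alpha^i$. The second holds for $i=1,2$, and $b_{i+1}\le\alpha^{-(i-1)}+\alpha^{-(i-2)}=\alpha^{-i}(\alpha+\alpha^2)=\alpha^{-i}$. For $j\ge1$ put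
$$k_j=b_{2j+1}\le\alpha^{-2j},\qquad d_j=\alpha^{2j+1}=k_j\alpha-b_{2j}\in(0,1).$$
For instance $d_1=2\alpha-1\approx0.236$ and $d_2=5\alpha-3\approx0.090$.

Let $\Lambda(y)=1/(y\log^2y)$ and $\ell_k=\kappa\Lambda(|k|+29)$ for $k\in\mathbb Z$, with $\kappa$ such that $\sum_k\ell_k=1$. Let $\lambda_k=\ell_{k+1}/\ell_k-1$. For $y\ge e$ we have $\log(y+1)\le\log y+\frac1y\le(1+\frac1y)\log y$, so
$$1\le\frac{\Lambda(y)}{\Lambda(y+1)}=\Big(1+\frac1y\Big)\Big(\frac{\log(y+1)}{\log y}\Big)^2\le\Big(1+\frac1y\Big)^3\le1+\frac7y .$$
If $k\ge0$, then $\ell_{k+1}/\ell_k=\Lambda(y+1)/\Lambda(y)$ with $y=k+29$, so $-7/y\le\lambda_k\le0$. If $k<0$, then $\ell_{k+1}/\ell_k=\Lambda(y)/\Lambda(y+1)$ with $y=|k|+28$, so $0\le\lambda_k\le7/y$. In both cases $|\lambda_k|\le7/(|k|+28)\le\frac14$.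

Fix a $C^\infty$ function $w\ge0$ with compact support in $(0,1)$, $\int w=1$ and $\max w\le2$, for example a mollification of $\frac53\mathbf 1_{[1/5,4/5]}$ at a small scale.

**Step 1b. Opening gaps along the orbit of $0$.** This step builds the set $C$ and the function $H_0$. Let $\Theta=\sum_{k,i\in\mathbb Z}\ell_k\delta_{k\alpha+i}$ on $\mathbb R$. For each $k$, exactly one $i$ puts $k\alpha+i$ in a given interval $[s,s+1)$, so $\Theta([s,s+1))=1$. Put $J(s)=\Theta([0,s))$ for $s\ge0$ and $J(s)=-\Theta([s,0))$ for $s<0$. Then $\Theta([s,s'))=J(s')-J(s)$ for $s\le s'$. The function $J$ is left-continuous; it is strictly increasing because $\mathbb Z+\alpha\mathbb Z$ is dense; $J(0)=0$; and $J(s+1)=J(s)+1$. The jump $J(s^+)-J(s)$ is $\ell_k$ if $s=k\alpha+i$ (the pair $(k,i)$ is unique as $\alpha$ is irrational) and $0$ if $s\notin\mathbb Z+\alpha\mathbb Z$.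

The gaps are $G_{k,i}=(J(k\alpha+i),J((k\alpha+i)^+))$, of length $\ell_k$. If $s<s'$, then $J(s^+)<J(s')$, so the gaps have pairwise disjoint closures. Let $\tilde C=\mathbb R\setminus\bigcup G_{k,i}$, which is closed and $1$-periodic. The gaps over $[0,1)$ lie in $[J(0),J(1)]=[0,1]$ and have total length $\sum\ell_k=1$. So $\tilde C$ is Lebesgue-null. Let $C=\tilde C/\mathbb Z$.

Let $H_0(x)=\sup\{s:J(s)\le x\}$. As $J$ is increasing and left-continuous, the supremum is attained, so $H_0(x)\ge s\iff x\ge J(s)$. Hence
$$H_0^{-1}(s)=\{x: x\ge J(s),\ x<J(s')\text{ for all }s'>s\}=[J(s),J(s^+)] ,$$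
the last equality because $J(s^+)<J(s')$ for $s'>s$. So $H_0$ is nondecreasing and onto, hence continuous; $H_0(x+1)=H_0(x)+1$; and the level set $H_0^{-1}(s)$ is a single point if $s\notin\mathbb Z+\alpha\mathbb Z$.

**Step 1c. The diffeomorphism $h$.** This step defines a $C^{1+\epsilon}$ map that carries each gap $G_{k,i}$ to $G_{k+1,i}$. Let $\psi=1$ on $\tilde C$ and
$$\psi(x)=1+\lambda_k\,w\big((x-J(k\alpha+i))/\ell_k\big)\quad\text{on }G_{k,i}.$$
Then $\psi$ is $1$-periodic and $\psi\ge1-\frac14\cdot2=\frac12$.

The function $\psi$ is $\epsilon$-Hölder for every $\epsilon<1$. If $x,y$ lie in one gap of index $k$, then $|x-y|\le\ell_k$, so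
$$|\psi(x)-\psi(y)|\le|\lambda_k|\,\mathrm{Lip}(w)\frac{|x-y|}{\ell_k}\le|\lambda_k|\,\mathrm{Lip}(w)\Big(\frac{|x-y|}{\ell_k}\Big)^{\epsilon},$$
and $|\lambda_k|\ell_k^{-\epsilon}$ is bounded in $k$, since it is at most a constant times $(|k|+28)^{-1}\big((|k|+29)\log^2(|k|+29)\big)^\epsilon$. This also holds when one of the points is an endpoint of the gap. If $x,y$ are not in a common gap, then a point of the pair lying in a gap is separated from the other by an endpoint of that gap, where $\psi=1$. So $|\psi(x)-\psi(y)|\le|\psi(x)-1|+|1-\psi(y)|$, and the constant at most doubles.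

Put $\tilde h(x)=J(\alpha)+\int_0^x\psi$. As $\int_{G_{k,i}}\psi=\ell_k(1+\lambda_k)=\ell_{k+1}$ and $\tilde C$ is null, $\int_0^1\psi=\sum\ell_{k+1}=1$. So $\tilde h$ is the lift of a circle diffeomorphism $h$ of class $C^{1+\epsilon}$ for all $\epsilon<1$.

For $s>0$, up to a null set, $[0,J(s))$ is the union of the gaps with $k\alpha+i\in[0,s)$. So $\int_0^{J(s)}\psi=\sum\ell_{k+1}$ over these $(k,i)$, and this is $\Theta([\alpha,\alpha+s))=J(s+\alpha)-J(\alpha)$, because the atom at $(k+1)\alpha+i$ has mass $\ell_{k+1}$. For $s<0$, in the same way, $-\int_{J(s)}^0\psi=-\Theta([s+\alpha,\alpha))=J(s+\alpha)-J(\alpha)$. Hence $\tilde h(J(s))=J(s+\alpha)$ for all $s$.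

For any $x$, let $s=H_0(x)$ and $s'>s$. Then $J(s)\le x\le J(s')$, so $J(s+\alpha)\le\tilde h(x)\le J(s'+\alpha)$. Since $H_0(J(r))=r$, we get $s+\alpha\le H_0(\tilde h(x))\le s'+\alpha$. Letting $s'\to s$,
$$H_0\circ\tilde h=H_0+\alpha\quad\text{everywhere.}\tag{2}$$

**Step 1d. Unique ergodicity.** This step provides uniform averages along $h$-orbits. Let $m=dH_0$ on the circle, i.e. $m([x,y))=H_0(y)-H_0(x)$ for $x\le y\le x+1$. It is a probability measure, atomless since $H_0$ is continuous, $h$-invariant by (2), and carried by $C$ since $H_0$ is constant on gaps. Let $m'$ be any $h$-invariant probability measure. By (2), $(H_0)_*m'$ is invariant under the irrational rotation by $\alpha$, so it is Lebesgue measure. Hence $m'(H_0^{-1}(s))=0$ for all $s$. For $x\in[0,1)$ and $s=H_0(x)\in[0,1)$, the set $[0,x)$ differs from $[0,J(s))=[0,1)\cap H_0^{-1}([0,s))$ by a subset of $H_0^{-1}(s)$. So $m'([0,x))=s=m([0,x))$, and $m'=m$. Thus $h$ is uniquely ergodic, and Birkhoff averages of any continuous function converge uniformly to its $m$-integral.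

The function $g_0=H_0-\mathrm{id}$ is periodic, and by (2) $\tilde h-\mathrm{id}=\alpha+g_0-g_0\circ\tilde h$. Hence
$$\int(\tilde h-\mathrm{id})\,dm=\alpha .\tag{3}$$

**Step 1e. The point $c_0$.** This step chooses where the flow will stop. Let $c_0=J(0^+)=\ell_0\in(0,1)$. So $(0,c_0)=G_{0,0}$ is a gap and $0,c_0\in C$. If $x>c_0$, there is $s>0$ with $J(s)\le x$, so $H_0(x)\ge s>0=H_0(c_0)$. Thus $m((c_0,c_0+r))>0$ for every $r>0$. Choose a continuous function with values between $0$ and $\mathbf 1_{(c_0,c_0+r)}$ and positive $m$-integral. Its Birkhoff averages converge to a positive limit along every orbit. Hence: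
$$\text{every forward }h\text{-orbit enters }(c_0,c_0+r)\text{ infinitely often, for every }r>0.\tag{4}$$

## 6. A return time with integer values on $C$

**Step 2a. Time to pass a slow spot.** This step computes the passage time as a function of a slowness parameter. Let $\chi\in C_c^\infty((\frac12,\frac34))$, $0\le\chi\le1$, $\chi=1$ on $[\frac9{16},\frac{11}{16}]$. For $a\in[0,\frac12]$ and $t\in[0,1]$ let
$$U(a,t)=1-\chi(t)+\chi(t)\big(a+(t-\tfrac58)^2\big),\qquad F(a)=\int_0^1\frac{dt}{U(a,t)} .$$
On $\mathrm{supp}\,\chi$ we have $a+(t-\frac58)^2<\frac12+\frac1{64}<1$, so $0\le U\le1$. If $\chi(t)<1$, then $U\geq 1-\chi(t)>0$, so $U=0$ only at $(a,t)=(0,\frac58)$. The function $U$ is nondecreasing in $a$, strictly where $\chi>0$. So $F$ is continuous and strictly decreasing on $(0,\frac12]$, and $F\ge1$. Also $F(a)\ge\int_{-1/16}^{1/16}\frac{ds}{a+s^2}\to\infty$ as $a\to0$; put $F(0)=\infty$. For $|t-\frac58|\ge\frac1{16}$ we have $U\ge\frac1{256}$; for $|t-\frac58|\le\frac1{16}$ we have $U=a+(t-\frac58)^2$, and $\int_{\mathbb R}\frac{ds}{a+s^2}\le4a^{-1/2}$. Therefore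
$$F(a)\le4a^{-1/2}+256\le C_Fa^{-1/2}\qquad(0<a\le\tfrac12)$$
for a constant $C_F$.

**Step 2b. The integers $N_j$ and the gaps where $T$ changes.** This step makes the choices announced in Section 4. For $j\ge1$ let
$$N_j=\big\lceil\alpha^{-2j}(j+1)^{-2}\big\rceil+\big\lceil F(\tfrac12)\big\rceil .$$
Since $\alpha^{-2}>\frac94\ge\frac{(j+2)^2}{(j+1)^2}$, the sequence $N_j$ is nondecreasing. Also $N_j\to\infty$ and $N_j>F(\frac12)$. Let $A_j\in(0,\frac12)$ be the solution of $F(A_j)=N_j$. Then $A_j$ is nonincreasing, $A_j\to0$, and
$$A_j\le(C_F/N_j)^2\le C_F^2\,\alpha^{4j}(j+1)^4 .$$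
Let $x_j=J(d_j)$ and $e_j=\ell_{k_j}$, so $(x_j,x_j+e_j)$ is the gap over $d_j=k_j\alpha-b_{2j}$. Since $x_j+e_j=J(d_j^+)$ and $0<d_{j+1}<d_j<1$, we have $c_0=J(0^+)<x_{j+1}+e_{j+1}<x_j$, $x_j\downarrow J(0^+)=c_0$, and $x_1+e_1<J(1)=1$. Since $\Lambda$ is decreasing and $k_j+29\le30\alpha^{-2j}$, whose logarithm is at most a constant times $j$, there is $c>0$ with $e_j\ge c\,\alpha^{2j}j^{-2}$. So for each $\epsilon<1$, $A_je_j^{-1-\epsilon}$ is at most a constant times $\alpha^{2j(1-\epsilon)}(j+1)^4j^{2+2\epsilon}$, and
$$\sup_jA_je_j^{-1-\epsilon}<\infty .\tag{5}$$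

**Step 2c. The slowness function $a$.** This step builds $a\in C^{1+\epsilon}$ with $a=A_j$ on the right pieces of $C$. On $[c_0,1]$ let $\theta(x)=(A_j-A_{j+1})e_j^{-1}w((x-x_j)/e_j)$ on $(x_j,x_j+e_j)$, and $\theta=0$ elsewhere. In the $j$-th gap, $|\theta(x)-\theta(y)|\le A_je_j^{-1}\mathrm{Lip}(w)(|x-y|/e_j)^\epsilon$. By (5), and comparing points of different gaps through endpoints as for $\psi$, $\theta$ is $\epsilon$-Hölder for every $\epsilon<1$. Put $a(x)=\int_{c_0}^x\theta$ on $[c_0,1]$. The integral of $\theta$ over the $i$-th gap is $A_i-A_{i+1}$, and these sum telescopically to $A_j$ over $i\ge j$. Hence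
$$a=A_j\text{ on }[x_j+e_j,x_{j-1}]\ (j\ge2),\qquad a=A_1\text{ on }[x_1+e_1,1].$$
In particular $a>0$ on $(c_0,1]$. On $[0,c_0]$ put $a(x)=A_1\omega(x/c_0)$, where $\omega\in C^\infty([0,1],[0,1])$, $\omega=1$ near $0$, $\omega(y)=(1-y)^2$ near $1$, and $\omega>0$ on $[0,1)$. At $c_0$ both sides have value $0$ and derivative $0$ (as $\theta(c_0)=0$). At $0\equiv1$ both have value $A_1$ and derivative $0$. So $a:\mathbb R/\mathbb Z\to[0,\frac12)$ is $C^{1+\epsilon}$ for all $\epsilon<1$ and vanishes only at $c_0$.

**Step 2d. The return time.** This step verifies that it takes integer values and has a finite mean. Let $T=F\circ a:\mathbb R/\mathbb Z\to[1,\infty]$. It is continuous and infinite only at $c_0$. Since $(0,c_0)$ is a gap, a point of $C\setminus\{c_0\}$ is either $0$ or lies in $(c_0,1)$ outside all gaps, in particular in one of the intervals where $a$ is some $A_j$. Hence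
$$T(c)\in\{N_1,N_2,\dots\}\subset\mathbb N\ \text{ for all }c\in C\setminus\{c_0\},\qquad T(0)=N_1 .\tag{6}$$
We have $H_0(x_j)=H_0(x_j+e_j)=d_j$, $m([0,c_0])=0$, and $d_j-d_{j+1}=\alpha^{2j+1}(1-\alpha^2)=\alpha^{2j+2}$. So $T=N_1$ on a set of $m$-measure $1-d_1$ and $T=N_{j+1}$ on $[x_{j+1}+e_{j+1},x_j]$, of $m$-measure $d_j-d_{j+1}$. With $C'=1+\lceil F(\frac12)\rceil$ we have $N_{j+1}\le\alpha^{-2j-2}(j+2)^{-2}+C'$, so
$$\overline T:=\int T\,dm=N_1(1-d_1)+\sum_{j\ge1}N_{j+1}\alpha^{2j+2}\le N_1+\sum_{j\ge1}\Big(\frac1{(j+2)^2}+C'\alpha^{2j+2}\Big)<\infty .$$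

## 7. The suspended flow, its transverse function, and the shear

**Step 3a. The vector field.** This step suspends $h$ and slows the flow by $u$. Coordinates on $\mathbb R^2$ are $(x,t)$. Let $\sigma:[0,1]\to[0,1]$ be $C^\infty$, $\sigma=0$ on $[0,\frac34]$, $\sigma=1$ near $1$. Let $h_t=(1-\sigma(t))\mathrm{id}+\sigma(t)\tilde h$; since $\tilde h'=\psi\ge\frac12$, we have $h_t'\ge\frac12$. For $0\le t\le1$ put
$$\xi(y,t)=\sigma'(t)\,(\tilde h-\mathrm{id})(h_t^{-1}(y)),\qquad u(x,t)=U(a(x),t),$$
both extended $1$-periodically in $t$. Both are $1$-periodic in the first variable, and $\xi=0$, $u=1$ near $t\in\mathbb Z$. Let $X=(\xi,u)$. The definition of $\xi$ says that $\partial_th_t(x)=\xi(h_t(x),t)$.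

**Step 3b. Regularity.** This step shows that the time-one map is $C^{1+\epsilon}$. Fix $\epsilon<1$. The map $\Psi(x,t)=(h_t(x),t)$ of $\mathbb R\times[0,1]$ onto itself has $\epsilon$-Hölder derivative, because $h_t'=1-\sigma(t)+\sigma(t)\psi$ and $\partial_th_t=\sigma'(t)(\tilde h-\mathrm{id})$, and its Jacobian is $h_t'\ge\frac12$. So $D\Psi^{-1}$ is bounded, $\Psi^{-1}$ is Lipschitz, and $D(\Psi^{-1})=(D\Psi)^{-1}\circ\Psi^{-1}$ is $\epsilon$-Hölder. As $\xi$ is the $C^{1+\epsilon}$ function $\sigma'(t)(\tilde h(x)-x)$ composed with $\Psi^{-1}$, it is $C^{1+\epsilon}$ on the strip; it vanishes near $t\in\mathbb Z$, so its periodic extension is $C^{1+\epsilon}$. The function $u$ is $C^{1+\epsilon}$ because $U$ is affine in $a$ with smooth coefficients, $a$ is $C^{1+\epsilon}$, and $u=1$ near $t\in\mathbb Z$. So $X$ is a $\mathbb Z^2$-periodic $C^{1+\epsilon}$ vector field. Let $\tilde\varphi_s$ be its flow, which is $C^1$, commutes with integer translations, and projects to $\varphi_s$ on $\mathbb T^2$.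

The derivative $Y_z(s)=D\tilde\varphi_s(z)$ solves $\dot Y_z=DX(\tilde\varphi_s(z))Y_z$, $Y_z(0)=I$. Let $\mathcal K=\sup\|DX\|$ and let $[DX]_\epsilon$ be the Hölder constant of $DX$. For $0\le s\le1$, $\|Y_z(s)\|\le e^{\mathcal K}$ and $\|\tilde\varphi_s(z)-\tilde\varphi_s(z')\|\le e^{\mathcal K}\|z-z'\|$. The difference $\Delta=Y_z-Y_{z'}$ satisfies $\Delta(0)=0$ and
$$\dot\Delta=DX(\tilde\varphi_s(z))\Delta+\big(DX(\tilde\varphi_s(z))-DX(\tilde\varphi_s(z'))\big)Y_{z'} .$$
The last term has norm at most $[DX]_\epsilon e^{\epsilon\mathcal K}\|z-z'\|^\epsilon e^{\mathcal K}$, so Gronwall's inequality gives $\|\Delta(1)\|\le e^{\mathcal K}[DX]_\epsilon e^{\epsilon\mathcal K}e^{\mathcal K}\|z-z'\|^\epsilon$. The same argument for $-X$ treats the inverse. Hence $\tilde\Phi=\tilde\varphi_1$ and $\Phi=\varphi_1$ are $C^{1+\epsilon}$ diffeomorphisms for every $\epsilon<1$.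

**Step 3c. Orbits.** This step describes the flow. Modulo $1$ in $t$: for $t\in[0,\frac34]$, $X=(0,u)$; for $t\in[0,\frac12]$, $X=(0,1)$; for $t\in[\frac34,1]$, $X=(\xi,1)$. So on each curve $t\mapsto(h_t(x),t)$, $t\in[0,1]$, the field $X$ equals $u$ times the velocity of the curve, and orbits run along these curves. If $x\ne c_0$ mod $1$, the orbit of $(x,0)$ moves with vertical speed $U(a(x),t)>0$ (note $U(\cdot,t)=1$ for $t\ge\frac34$), so
$$\text{it reaches }(\tilde h(x),1)\text{ exactly at time }\int_0^1\frac{dt}{U(a(x),t)}=T(x).\tag{7}$$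
The only zero of $X$ mod $\mathbb Z^2$ is $p=(c_0,\frac58)$; write $\tilde p=(c_0,\frac58)\in\mathbb R^2$. Always $0\le u\le1$.

This description also shows that $\Phi$ is not $C^2$. The orbit of $(x,\frac34)$ is at $(\tilde h(x),1)$ at time $\frac14$ and moves vertically as long as its height is at most $\frac74$, hence up to time $1$. So the first coordinate of $\tilde\Phi(x,\frac34)$ is $\tilde h(x)$. If $\Phi$ were $C^2$, then $h$ would be $C^2$, and Denjoy's theorem excludes a $C^2$ circle diffeomorphism with irrational rotation number and a gap all of whose images are pairwise disjoint.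

**Step 3d. The transverse function.** This step produces the $H$ for Lemma 2. Let $H(x,t)=H_0(h_t^{-1}(x))$ for $t\in[0,1]$, extended by $H(x,t+1)=H(x,t)-\alpha$. This is consistent because, by (2), $H(x,1)=H_0(\tilde h^{-1}(x))=H_0(x)-\alpha$. The function $H$ is continuous, nondecreasing in $x$, and constant on the curves of Step 3c and their translates, so $H\circ\tilde\varphi_s=H$. With $n=(1,-\alpha)$,
$$H(z+k)=H(z)+\langle k,n\rangle\quad(k\in\mathbb Z^2).\tag{8}$$
If $s\notin\mathbb Z+\alpha\mathbb Z$, then for each $t$ the set $\{x:H(x,t)=s\}$ is a single point. For $t\in[0,1]$ it is $h_t(H_0^{-1}(s))$, and translating $t$ by an integer replaces $s$ by an element of $s+\alpha\mathbb Z$, still outside $\mathbb Z+\alpha\mathbb Z$.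

**Step 3e. The map $f$.** This step adds the push. Let $\beta\ge0$ be $C^\infty$, $1$-periodic, with support in $(0,\frac12)+\mathbb Z$ and $\beta(\frac14)=\tilde h(0)=J(\alpha)>0$. Put
$$\tilde P(x,t)=(x-\beta(t),t),\qquad\tilde f=\tilde P\circ\tilde\Phi,\qquad f=P\circ\Phi .$$
Then $f$ is a diffeomorphism, isotopic to the identity (use $\varphi_s$ and the shears with $s\beta$, $0\le s\le1$), of class $C^{1+\epsilon}$ for all $\epsilon<1$. It is not $C^2$, since $P$ is smooth and $\Phi$ is not $C^2$. As $H$ is nondecreasing in $x$ and $\beta\ge0$,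
$$H\circ\tilde f\le H\circ\tilde\Phi=H .\tag{9}$$
By (8), (9) and Lemma 2, $\langle\cdot,n\rangle\le0$ on $R=\rho(\tilde f)$. Let $L=\{\langle\cdot,n\rangle=0\}=\mathbb R(\alpha,1)$, a line of irrational slope through $0$.

## 8. The measure $\mu$, the fixed point in its support, and the interior of $R$

**Step 4a. The measure.** This step constructs $\mu$ and computes $\rho(\mu)$. Let $Z_0=\{t\in[\frac12,1]\bmod1\}$, a closed set on which $P=\mathrm{id}$. Let $c\in C\setminus\{c_0\}$. Level $\frac12$ is reached by the orbit of $(c,0)$ at time $\frac12$ and level $1$ at time $T(c)$. So for integers $1\le j\le T(c)-1$ the height of $\tilde\varphi_j(c,0)$ lies in $[\frac12,1)$; for $j=0$ the point $(c,0)$ has height $0\equiv1$. All these points lie in $Z_0$. Define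
$$\mu=\frac1{\overline T}\int_{C\setminus\{c_0\}}\sum_{j=0}^{T(c)-1}\delta_{\varphi_j(c,0)}\,dm(c).$$
As $m(\{c_0\})=0$, this is a probability measure, and $\mu(Z_0)=1$. By (6) and (7), $\varphi_{T(c)}(c,0)=(h(c),0)$ on $\mathbb T^2$. So the sum telescopes:
$$\Phi_*\mu-\mu=\frac1{\overline T}\int\big(\delta_{(h(c),0)}-\delta_{(c,0)}\big)\,dm(c)=0,$$
because $m$ is $h$-invariant. Since $P=\mathrm{id}$ on $Z_0$, $f_*\mu=P_*\Phi_*\mu=P_*\mu=\mu$. For $\mu$-a.e. $z$ we have $\Phi(z)\in Z_0$, so $\tilde f$ and $\tilde\Phi$ have the same displacement at $z$. Telescoping the displacements along $\tilde\varphi_j(c,0)$, $0\le j\le T(c)$, and using (3),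
$$\rho(\mu)=\frac1{\overline T}\int(\tilde h(c)-c,\,1)\,dm(c)=\frac1{\overline T}(\alpha,1)=:v\ne0 .$$

**Step 4b. Long stays near $p$.** This step is used both for $\mathrm{supp}(\mu)$ and for item 4.

**Lemma 5.** For every neighborhood $V$ of $p$ there is $r>0$ such that if $0<|x-c_0|<r$, the $\varphi$-orbit of $(x,0)$ spends in $V$ a time interval of length at least $2$ before reaching level $t=1$.

*Proof.* Choose $r_0\le\frac1{16}$ with $(c_0-r_0,c_0+r_0)\times(\frac58-r_0,\frac58+r_0)\subset V$. For $0<|x-c_0|<r_0$ the orbit is vertical while $0\le t\le\frac34$, and for $|t-\frac58|<r_0$ its speed is $a(x)+(t-\frac58)^2$, since $\chi=1$ there. So it stays in $V$ during a time interval of length at least $\int_{-r_0}^{r_0}\frac{ds}{a(x)+s^2}$, which tends to $\infty$ as $x\to c_0$, because $a(x)\to0$. $\square$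

**Step 4c. Item 3.** Let $V$ be an open neighborhood of $p$ and take $r$ from Lemma 5. For each $c\in C\cap(c_0,c_0+r)$ the time interval contains an integer $0<j<T(c)$, and $\varphi_j(c,0)\in V$. Hence $\mu(V)\ge m((c_0,c_0+r))/\overline T>0$ by Step 1e. So $p\in\mathrm{supp}(\mu)$. Moreover $X(\tilde p)=0$ and $\beta(\frac58)=0$ give $\tilde f(\tilde p)=\tilde p$, so $p$ has rotation vector $0\ne v$. Therefore $\mathrm{supp}(\mu)$ does not realize $v$.

**Step 4d. Item 1.** This step finds a third rotation vector, off $L$, by following a point that the shear pushes exactly back over itself. Let $y=(0,\frac14)=\tilde\varphi_{1/4}(0,0)$. By (6) and (7), $\tilde\varphi_{N_1}(0,0)=(\tilde h(0),1)$, so $\tilde\varphi_{N_1}(y)=\tilde\varphi_{1/4}(\tilde h(0),1)=(\tilde h(0),\frac54)$. For $1\le j<N_1$ the point $\tilde\varphi_j(y)=\tilde\varphi_{j+1/4}(0,0)$ has height in $[\frac12,1)$, because $\frac12<j+\frac14<N_1$. There $\tilde P=\mathrm{id}$, so $\tilde f^j(y)=\tilde\varphi_j(y)$ for $0\le j<N_1$ by induction. One more step gives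
$$\tilde f^{N_1}(y)=\tilde P(\tilde h(0),\tfrac54)=(\tilde h(0)-\beta(\tfrac14),\tfrac54)=(0,\tfrac54)=y+(0,1).$$
Hence $\tilde f^{kN_1}(y)=y+(0,k)$ for all $k\ge 0$, and $(0,\frac1{N_1})\in R$. Also $0\in R$ because of $\tilde p$, and $v=\rho(\mu)\in R$ by Lemma 1. The points $0$, $\frac1{\overline T}(\alpha,1)$, $(0,\frac1{N_1})$ are not collinear, so the convex set $R$ has nonempty interior. Since $0\in L$ and $\langle\cdot,n\rangle\le0$ on $R$, $L$ is a supporting line of $R$.

## 9. The face $R\cap L$ is the segment $[0,v]$

**Step 5a. Reduction to ergodic measures.** Let $q\in R\cap L$. By Lemma 1, $q=\rho(\nu)$ for some $\nu\in M_{inv}(f)$. Its ergodic components $\nu_e$ have $\langle\rho(\nu_e),n\rangle\le0$ with mean $\langle q,n\rangle=0$, so $\langle\rho(\nu_e),n\rangle=0$ for almost every component. As $[0,v]$ is compact and convex, $q\in[0,v]$ follows if almost every $\rho(\nu_e)$ lies in $[0,v]$. So the next lemma gives $R\cap L\subset[0,v]$.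

**Lemma 6.** If $\nu$ is $f$-ergodic and $\langle\rho(\nu),n\rangle=0$, then $\rho(\nu)\in[0,v]$. If moreover $\rho(\nu)\ne0$, then for $\nu$-a.e. $z$: $\tilde f^k(\tilde z)=\tilde\Phi^k(\tilde z)$ for all $k\ge0$; the $\varphi$-orbit of $z$ crosses $\{t=0\}$ at infinitely many positive times; and consecutive crossing points are of the form $(h^i(x_0),0)$ with $h^i(x_0)\ne c_0$, $i\ge0$.

*Proof.* **Set-up.** By Lemma 2, $D=0$ $\nu$-a.e., so for $\nu$-a.e. $z$ we have $D(f^k(z))=0$ for all $k\ge0$: the value of $H$ never drops along the orbit. The shear can fail to lower $H$ for two reasons: either it does not act, or the point stays in a plateau of $H$. Let $E$ be the set of $z\in\mathbb T^2$ whose lifts satisfy $H(\tilde z)\in\mathbb Z+\alpha\mathbb Z$. By (8), and since $\langle k,n\rangle$ runs through $\mathbb Z+\alpha\mathbb Z$, $E=\pi(H^{-1}(0))$, a countable union of compact sets. If $D(z)=0$, then $z\in E\iff f(z)\in E$. So $E$ is invariant up to a $\nu$-null set, and $\nu(E)\in\{0,1\}$ by ergodicity.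

**Case $\nu(E)=1$: rotation vector $0$.** As $\alpha$ is irrational, $k\mapsto\langle k,n\rangle$ is injective on $\mathbb Z^2$, so each $z\in E$ has exactly one lift $\hat z$ with $H(\hat z)=0$. For a.e. $z$ and all $k\ge0$ we have $H(\tilde f^k(\hat z))=0$, so $\tilde f^k(\hat z)$ is the distinguished lift of $f^k(z)$. The sets $B_r=\{z\in E:\|\hat z\|\le r\}=\pi(H^{-1}(0)\cap\{\|\cdot\|\le r\})$, $r\in\mathbb N$, are compact and exhaust $E$. Fix $r$ with $\nu(B_r)>0$. By Poincaré recurrence a.e. $z\in B_r$ returns to $B_r$ along some $k_i\to\infty$, so $\|\tilde f^{k_i}(\hat z)\|\le r$. By Birkhoff's theorem, for a.e. such $z$, $\rho(\nu)=\lim(\tilde f^{k_i}(\hat z)-\hat z)/k_i=0$.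

**Case $\nu(E)=0$: the shear never acts.** For a.e. $z$ write $\tilde\Phi(\tilde z)=(y,t)$. Then $H(y,t)=H(\tilde z)\notin\mathbb Z+\alpha\mathbb Z$, and $D(z)=0$ gives
$$H(y-\beta(t),t)=H(\tilde f(\tilde z))=H(\tilde z)=H(y,t).$$
By Step 3d the level set of this value at height $t$ is a single point, so $\beta(t)=0$ and $\tilde f(\tilde z)=\tilde\Phi(\tilde z)$. For a.e. $z$ this holds at every $f^k(z)$, $k\ge0$, so by induction $\tilde f^k(\tilde z)=\tilde\Phi^k(\tilde z)$ for all $k\ge0$. By Birkhoff's theorem the mean displacement of this sequence is $\rho(\nu)$. Since $\langle\rho(\nu),n\rangle=0$, $\rho(\nu)=\gamma(\alpha,1)$, and $\gamma\ge0$ because $u\ge0$.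

If $\gamma=0$, then $\rho(\nu)=0\in[0,v]$. Suppose $\gamma>0$. Then the height tends to $\infty$ along the flow orbit of $\tilde z$. Let $q_0$ be the smallest integer larger than the height of $\tilde z$, and let $(X_i,q_0+i)$ be the crossing point with level $q_0+i$, at time $\tau_i>0$. Modulo $1$, no $X_i$ equals $c_0$, since the orbit of $(c_0,0)$ never passes the zero $\tilde p$. By (7) and invariance under integer translations, $X_{i+1}=\tilde h(X_i)$ and $\tau_{i+1}-\tau_i=T(X_i)<\infty$. So with $x_0=X_0$ mod $1$ the crossing points on $\mathbb T^2$ are $(h^i(x_0),0)$ with $h^i(x_0)\ne c_0$.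

It remains to bound $\gamma$. The height is nondecreasing along the flow with speed at most $1$, and divided by time it tends to $\gamma$ along integer times, hence along real times. At time $\tau_i$ the height is $q_0+i$, so $i/\tau_i\to\gamma$. For each $k\in\mathbb N$ the function $\min(T,k)$ is continuous on the circle, so unique ergodicity gives
$$\frac1\gamma=\lim_{I\to\infty}\frac{\tau_I}I\ \ge\ \lim_{I\to\infty}\frac1I\sum_{i<I}\min(T,k)(h^i(x_0))=\int\min(T,k)\,dm .$$
As $k\to\infty$ the right side tends to $\overline T$ by monotone convergence. So $0<\gamma\le1/\overline T$ and $\rho(\nu)=\gamma(\alpha,1)\in[0,v]$.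

**Second statement.** If $\rho(\nu)\ne0$, the first case is excluded, so we are in the second case with $\gamma>0$, and all assertions were obtained there for a.e. $z$. $\square$

Only an inequality for $\gamma$ is available along a single orbit, because $T$ is unbounded. It goes in the right direction: visits near the stopping point can only make an orbit slower.

**Step 5b. Item 2.** By Step 5a and Lemma 6, $R\cap L\subset[0,v]$. Since $0,v\in R\cap L$ and $R$ is convex, $R\cap L=[0,v]$. If $v$ is a convex combination of $z_1,z_2\in R$ with both weights positive, then both lie in $L$, as $\langle\cdot,n\rangle\le0$ on $R$ and $\langle v,n\rangle=0$. Hence both lie in $[0,v]$, and both equal its endpoint $v$. If one weight is $0$, then $v$ is the other point. So $v$ is extremal. The answer to the question is negative.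

The rotation vectors of invariant measures on $\mathrm{supp}(\mu)$ fill exactly the face $[0,v]$. Convex combinations of $\delta_p$ and $\mu$ give all of $[0,v]$. Conversely, $D=0$ on $\mathrm{supp}(\mu)$ by Lemma 2, so any invariant measure there has its rotation vector in $R\cap L=[0,v]$.

## 10. No compact invariant set realizes $v$

**Step 6. Item 4.** This step shows that replacing $\mathrm{supp}(\mu)$ by another compact invariant set does not help: any orbit of speed $v$ accumulates on $p$. Suppose a nonempty compact $f$-invariant set $K$ realizes $v$. Take an ergodic $f$-invariant $\nu$ with $\nu(K)=1$. Every point of $K$ has rotation vector $v$, so Birkhoff's theorem gives $\rho(\nu)=v\ne0$, and $\langle v,n\rangle=0$. By the second part of Lemma 6 we can pick $z\in K$ whose forward $f$-orbit is its $\Phi$-orbit and whose flow orbit crosses $\{t=0\}$ at the points $(h^i(x_0),0)$, $h^i(x_0)\ne c_0$, at positive times.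

Let $V$ be a neighborhood of $p$ and take $r$ from Lemma 5. By (4), $h^i(x_0)\in(c_0,c_0+r)$ for some $i$. By Lemma 5 the flow orbit of $z$ then stays in $V$ during an interval of positive times of length at least $2$. This interval contains an integer $k>0$, so $f^k(z)=\varphi_k(z)\in V$. As $V$ was arbitrary, $p$ lies in the closure of $\{f^k(z):k\ge0\}$, which is contained in $K$. But $p$ has rotation vector $0\ne v$, a contradiction. This proves item 4 and completes the proof of the Theorem. $\blacksquare$

## 11. Bounded transverse deviation at every extremal point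

This remark is not used above. Let $f$ be as in the question, let $z=\rho(\mu)$ be extremal, and let $n$ be such that $\{\langle\cdot,n\rangle=\langle z,n\rangle\}$ is a supporting line at $z$ with $\langle\cdot,n\rangle\le\langle z,n\rangle$ on $\rho(\tilde f)$. Lemma 3 says that $\mu$-a.e. point has rotation vector $z$. On all of $\mathrm{supp}(\mu)$ the following survives: for every $x\in\mathrm{supp}(\mu)$, all limit points of $(\tilde f^k(\tilde x)-\tilde x)/k$ lie in the intersection of $\rho(\tilde f)$ with this line.

The proof uses the theorem of Le Calvez–Tal (*Forcing theory for transverse trajectories of surface homeomorphisms*, Invent. Math. 2018) that, when $\rho(\tilde f)$ has nonempty interior, the distance from $\tilde f^k(\tilde x)-\tilde x$ to $k\rho(\tilde f)$ is bounded uniformly in $\tilde x$ and $k\ge0$. It gives $M$ with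
$$S_k(x):=\langle\tilde f^k(\tilde x)-\tilde x-kz,\,n\rangle\le M\quad\text{for all }x\text{ and }k\ge0 .$$
Let $S=\sup_{k\ge0}S_k$. It is a Borel function with values in $[0,M]$, since $S_0=0$. From $S_{k+1}=S_1+S_k\circ f$ we get $S\ge S_1+S\circ f$. Since $\int S_1\,d\mu=\langle\rho(\mu)-z,n\rangle=0$ and $\int S\,d\mu=\int S\circ f\,d\mu$, the nonnegative function $S-S\circ f-S_1$ has zero integral, so $S_1=S-S\circ f$ $\mu$-a.e. Summing along orbits, $S_k=S-S\circ f^k$ and hence $|S_k|\le M$ for $\mu$-a.e. $x$ and all $k\ge0$. By continuity of $S_k$ this holds on $\mathrm{supp}(\mu)$. Dividing by $k$ gives the claim, because limit points lie in $\rho(\tilde f)$ by definition.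

In the example constructed above, the line is $L$, the intersection is $[0,v]$, and both endpoints occur as rotation vectors of points of $\mathrm{supp}(\mu)$: the endpoint $v$ for $\mu$-a.e. point, the endpoint $0$ at $p$. So the statement of this section cannot be improved to realization.
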